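# A plane curve of degree 12 with forty cusps

## 1. The cross product of two gradients and the quartics $D_a$

We work over $\mathbb C$. Put $\omega=e^{2\pi i/3}$, write $\mathbf x=(x,y,z)$, let $u\cdot w=\sum u_iw_i$ (no conjugation), and let $\times$ be the cross product on $\mathbb C^3$. Start with two cubic forms,
$$F=\tfrac13(x^3+y^3+z^3),\qquad G=xyz,$$
and take the cross product of their gradients $(x^2,y^2,z^2)$ and $(yz,zx,xy)$:
$$c(\mathbf x)=\nabla F\times\nabla G=\bigl(x(y^3-z^3),\;y(z^3-x^3),\;z(x^3-y^3)\bigr).\tag{1.1}$$
The vector $c(\mathbf x)$ is orthogonal to $\nabla H(\mathbf x)$ for every $H=\mu F+\nu G$. So the point $c(\mathbf x)$ of $\mathbb P^2$ lies on all the lines $\{w:\nabla H(\mathbf x)\cdot w=0\}$ at once.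

Where is $c$ undefined as a map $\mathbb P^2\dashrightarrow\mathbb P^2$? If $x=0$, then $c=0$ reads $yz^3=zy^3=0$, so one more coordinate vanishes and the point is $e_2$ or $e_3$; the cases $y=0$, $z=0$ are cyclic. If $xyz\ne0$, then $c=0$ means $x^3=y^3=z^3$. Hence $c=0$ exactly on the twelve points
$$P=\{e_1,e_2,e_3\}\cup\{(1:\omega^i:\omega^j)\;:\;0\le i,j\le 2\}.\tag{1.2}$$

Now fix $a=(\alpha,\beta,\gamma)\in\mathbb C^3$ and pull back the line $\ell=\{a\cdot\mathbf x=0\}$ by $c$. The result is the quartic
$$D=D_a=\{a\cdot c(\mathbf x)=0\}\subset\mathbb P^2,$$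
which contains $P$, and on which $\mathbf x\mapsto c(\mathbf x)$ is a map to the line $\ell\cong\mathbb P^1$. We always assume:

* (i) $\alpha^3,\beta^3,\gamma^3$ are pairwise distinct;
* (ii) $\alpha\beta\gamma\ne0$ and $\alpha+\omega^i\beta+\omega^j\gamma\neq0$ for all $i,j$.

The second half of (ii) says $(\alpha^3+\beta^3+\gamma^3)^3\ne27\alpha^3\beta^3\gamma^3$. Indeed, with $S=\alpha^3+\beta^3+\gamma^3$ one has $S-3\alpha\beta\gamma=(\alpha+\beta+\gamma)(\alpha+\omega\beta+\omega^2\gamma)(\alpha+\omega^2\beta+\omega\gamma)$. Replacing $\gamma$ by $\omega^j\gamma$ and multiplying over $j$, we get $S^3-27\alpha^3\beta^3\gamma^3=\prod_{i,j}(\alpha+\omega^i\beta+\omega^j\gamma)$. Define further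
$$N=(x^3-y^3)(y^3-z^3)(z^3-x^3),\quad m(\mathbf x)=a\cdot\mathbf x,\quad m_0(\mathbf x)=c(a)\cdot\mathbf x,\quad \theta=m_0^2\,m\,N .$$
Since $\deg\theta=2+1+9=12=3\cdot4$, a cube root of $\theta$ has the same degree as the forms $c_i$.

**Example.** Let $a=(1,2,3)$. The cubes are $1,8,27$, and $36^3=46656\neq5832=27\cdot6^3$, so (i) and (ii) hold. The quartic is $x(y^3-z^3)+2y(z^3-x^3)+3z(x^3-y^3)=0$. Here $c(a)=(1\cdot(8-27),\,2(27-1),\,3(1-8))=(-19,52,-21)$ and $m_0=-19x+52y-21z$.

What is all this for? A cusp is a singular point analytically equivalent to $y^2=x^3$ (type $A_2$), and a plane curve is called cuspidal if all its singular points are cusps. How many cusps can a cuspidal curve of degree 12 have? Sakai's bound says at most $40$, and there is a cuspidal curve of degree 12 with $39$ cusps. The question, taken from Cédric Bonnafé, "Some singular curves and surfaces arising from invariants of complex reflection groups", arXiv:1807.01056 (2018), is whether exactly $40$ can occur. It can, and $D_a$ carries the answer.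

**Theorem 1.** Let $a$ satisfy (i) and (ii). The closure $\Gamma_a\subset\mathbb P^2$ of
$$\{[x_0:c_1(\mathbf x):c_2(\mathbf x)]\;:\;\mathbf x\in D_a,\ x_0^3=m_0(\mathbf x)^2\,m(\mathbf x)\,N(\mathbf x)\}$$
is an irreducible plane curve of degree $12$ whose singular points are exactly $40$ ordinary cusps $A_2$.

(At points of $P$ all three coordinates vanish; these points are left out before taking the closure.) For instance $\Gamma_{(1,2,3)}$ is such a curve. The second main result, Theorem 2 in Section 11, describes the deformations, the moduli, the Alexander polynomial and the duals of such curves.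

## 2. Branches, delta invariants, and why 40 is the ceiling

Let $\Gamma$ be an irreducible plane curve of degree $d$ with normalization $C$ of genus $g$. A branch of $\Gamma$ at $Q$ is the image germ at one point of $C$ over $Q$. Its multiplicity is the smallest order in $t$ (a local parameter of $C$) of an affine coordinate vanishing at $Q$. The multiplicity is at least $2$ exactly when $C\to\mathbb P^2$ has zero differential there. The $\delta$-invariant of a branch with local ring $\mathcal O\subset\mathbb C\{t\}$ is $\dim\mathbb C\{t\}/\mathcal O$, the number of gaps in the set of orders of elements of $\mathcal O$. The textbook facts are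
$$\delta_Q=\sum_i\delta(\mathrm{branch}_i)+\sum_{i<j}(\mathrm{branch}_i\cdot\mathrm{branch}_j),\qquad g=\binom{d-1}2-\sum_Q\delta_Q,\tag{2.1}$$
where two branches with the same center have intersection number at least $1$, and $\delta\geq m(m-1)/2$ for a branch of multiplicity $m$. In particular a branch of multiplicity at least $2$ has $\delta\ge1$: the order $1$ is a gap.

**Example.** For the cusp $y^2=x^3$ we have $x=t^2$, $y=t^3$ and $\mathcal O=\mathbb C\{t^2,t^3\}$; the only gap is $1$, so $\delta=1$. Conversely, let $Q$ have one branch, with $\delta=1$. The only gap is $1$, so $\mathcal O$ has elements of every order $\ge2$. Since $\mathcal O\supset t^k\mathbb C\{t\}$ for large $k$, it contains $t^2\mathbb C\{t\}$. Thus $\mathcal O=\mathbb C\{t^2,t^3\}$ and $Q$ is an $A_2$.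

**Dual branches.** Let $d\ge2$. Choose affine coordinates in which a branch is $(t^m,\ kt^{m+n}+\cdots)$ with $k\ne0$ and $m,n\ge1$, so that $m$ is the multiplicity and $m+n$ is the intersection number with the tangent line. The tangent line at parameter $t$ has slope $p=y'/x'=\frac{m+n}m kt^n+\cdots$, and $px-y=\frac nm kt^{m+n}+\cdots$. In the coordinates $(p,px-y)$ of the dual plane the dual branch has orders $n$ and $m+n$, hence multiplicity $n$. So a cusp branch ($m=2,n=1$) has smooth dual, a general smooth branch has $n=1$, and a simple flex has $n=2$.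

**Degree of the dual.** Project $C$ to $\mathbb P^1$ from a general point $O$, with degree $d$. A branch of multiplicity $m$ contributes $m-1$ to the ramification. The lines through $O$ form a general line in the dual plane, which meets $\Gamma^*$ in $d^*=\deg\Gamma^*$ smooth points coming from branches with $m=n=1$; each contributes $1$. Riemann–Hurwitz gives the first formula below. Since $(\Gamma^*)^*=\Gamma$ and $\Gamma,\Gamma^*$ share the normalization $C$, the second follows:
$$d^*=2d+2g-2-\sum(m_i-1),\qquad d=2d^*+2g-2-\sum(n_i-1).\tag{2.2}$$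

**Example.** The cubic $y^2z=x^3$ has $g=0$ and one cusp; $d^*=6-2-1=3$ and $\sum(n_i-1)=6-2-3=1$, one simple flex.

**Example.** Consider the quartic $Q:\ x^2y^2+y^2z^2+z^2x^2=2xyz(x+y+z)$, parametrized by $(t^2(s+t)^2:s^2(s+t)^2:s^2t^2)$. The ratios of coordinates determine $(t/s)^2$ and $(1+t/s)^2$, hence $t/s$; so $Q$ is rational, irreducible, of degree $4$. At $(0:0:1)$, with $z=1$, it reads $(x-y)^2-2xy(x+y)+x^2y^2=0$, and the cubic part on $x=y$ is $-4x^3\neq0$. This is a cusp, and by symmetry the three vertices are cusps. They use up $\delta=\binom32=3$, so there is no other singular point. Rewriting the equation as $(xy+yz+zx)^2=4xyz(x+y+z)$ shows that the line $x+y+z=0$ is tangent to $Q$ at the two points $(1:\omega:\omega^2)$ and $(1:\omega^2:\omega)$, with contact order 2 at each.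

In degree 12 the bound itself can be checked by hand.

**Proposition 1.** A cuspidal plane curve of degree 12 is irreducible and has at most $40$ cusps.

**Proof.** Two components would meet in a point with at least two branches, but a cusp has one. So the curve is irreducible. With $\kappa$ cusps, $g=55-\kappa$ and $d^*=24+2g-2-\kappa=132-3\kappa$. Since $\Gamma$ is not a line, $\Gamma^*$ is a curve of degree at least $2$, so $\kappa\le43$. Moreover $\sum(n_i-1)=2d^*+2g-2-12=360-8\kappa$, and since $n(n-1)/2\ge n-1$,
$$\binom{d^*-1}2-(55-\kappa)=\delta(\Gamma^*)\ge360-8\kappa .$$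
For $\kappa=41$ we have $d^*=9$, and the inequality reads $28-14\ge32$, which is false. For $\kappa=42$, $d^*=6$ and $\delta(\Gamma^*)=10-13<0$. For $\kappa=43$, $d^*=3$ and $\delta(\Gamma^*)=1-12<0$. So $\kappa\le40$. $\square$

For $\kappa=40$ we get $g=15$, $d^*=12$, $\delta(\Gamma^*)=40$ and $\sum(n_i-1)=40$: equality. This will matter in Section 15.

## 3. Thirty-nine cusps by cubing coordinates, and the obstruction modulo 3

A sensible first attempt takes a curve with as many cusps as its degree allows and pulls it back by
$$[U:V:W]\mapsto[U^3:V^3:W^3].$$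
Take the quartic $Q$ above, and choose as new coordinate lines the bitangent $x+y+z=0$ and two general tangent lines. A general tangent line touches $Q$ at one point with contact order $2$ and crosses it transversally at two more points. We may assume that no cusp lies on the three lines, that the lines are not concurrent, and that their intersection points are not on $Q$.

The pullback has degree 12. Off the axes the map is étale of degree $9$, giving $3\cdot9=27$ cusps. Over a point of one axis $u=0$ there are three points, and locally $u=U^3$. Where $Q$ crosses the axis transversally, $Q$ is $r=h(u)$ and the pullback $r=h(U^3)$ is smooth. Where it is tangent, $Q$ is $u=r^2\cdot$unit and the pullback $U^3=r^2\cdot$unit is a cusp. The tangencies number $2+1+1=4$, so we get $27+3\cdot4=39$ cusps.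

Here is the exact point at which the method stops. Any curve obtained by this pullback is invariant under the group $(\mathbb Z/3)^2$ of diagonal maps $\mathrm{diag}(1,\omega^i,\omega^j)$. Away from the three vertices, orbits have size $9$ or $3$. At a vertex the local equation is $f(U^3,V^3)$ with $f(0,0)=0$, which has multiplicity at least $3$ and is not a cusp. So the number of cusps of a cuspidal curve built this way is divisible by $3$, and $40$ is not.

Since $40\equiv1$ mod $3$, a curve with an automorphism of order 3 and 40 cusps must have a fixed cusp. So we keep only one cyclic group, $x_0\mapsto\omega x_0$, and let the quotient be a curve that is not rational.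

## 4. Counting on a cyclic triple cover

Let $D$ be a smooth curve of genus $h$ with a line bundle $\mathcal M$ of degree $4$. Let $c_1,c_2$ be sections without common zero, so that $s=(c_1:c_2):D\to\mathbb P^1$ has degree $4$. Let $\theta\in H^0(\mathcal M^3)$ have $A_0$ double zeros, $B_0$ simple zeros and no others, so $2A_0+B_0=12$, with $B_0>0$. Take the triple cover $\pi:C\to D$ given by $\eta^3=\theta$ and the map $\Phi=[\eta:c_1:c_2]:C\to\mathbb P^2$. If $\Phi$ is birational onto its image, the image has degree $12$. Where does the differential of $\Phi$ vanish?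

* Over a double zero of $\theta$: with $v=w^3$, $\eta=w^2\cdot$unit and $s$ depends only on $w^3$. The differential vanishes, with no condition to impose.
* Over a simple zero: $\eta=w\cdot$unit, and the differential does not vanish.
* Elsewhere $\pi$ is étale, and the differential vanishes exactly when $s$ is ramified and $\theta/h^3$ has zero derivative. Here $h$ is a combination of $c_1,c_2$ that is nonzero at the point.

Suppose $s$ is simply ramified at $2h+6$ points (Riemann–Hurwitz) and all of them satisfy the last condition. Each has three preimages, so there are $A_0+3(2h+6)$ singular branches. The genus $g$ of $C$ satisfies $2g-2=3(2h-2)+2(A_0+B_0)=6h+18-2A_0$. Forty singular branches and $g=15$ mean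
$$A_0+6h=22,\qquad 6h-2A_0=10,$$
which forces $A_0=4$, $h=3$, $B_0=4$. So we want a curve of genus 3, a degree-4 pencil with 12 simple ramification points, and a section $\theta$ with four double and four simple zeros satisfying twelve first-order conditions.

The quartic $D_a$ of Section 1 provides all of it: $s$ is $\mathbf x\mapsto c(\mathbf x)$, the ramification points are the twelve points of $P$, the double zeros are $D\cap\{m_0=0\}$, and the simple zeros are $D\cap\ell$. The twelve conditions hold by cancellation. At $e_1$ we shall see that $m_0$ and $m$ have logarithmic derivatives $-\beta\gamma/\alpha$ and $2\beta\gamma/\alpha$ in a parameter in which $N$ contributes nothing. So $m_0^im^j$ passes the test at $e_1$ only if $i=2j$: the choice $m^3N$ fails there, and $m_0^2mN$ survives. The proof now checks everything in order.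

## 5. Identities for $c$, and smoothness of $D$

**Step 1. How $F$ and $G$ behave under $c$.** This is needed for birationality. We claim
$$F(c(\mathbf x))=N(\mathbf x)F(\mathbf x),\qquad G(c(\mathbf x))=N(\mathbf x)G(\mathbf x).\tag{5.1}$$
The second is immediate from (1.1). For the first put $X=x^3,Y=y^3,Z=z^3$. Then $3F(c)=X(Y-Z)^3+Y(Z-X)^3+Z(X-Y)^3$ is antisymmetric of degree $4$, hence a constant times $(X-Y)(Y-Z)(Z-X)(X+Y+Z)$. At $X=0$ the left side is $YZ^3-ZY^3=YZ(Z-Y)(Z+Y)$ and the product is $(-Y)(Y-Z)Z(Y+Z)$, the same. So the constant is $1$.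

**Step 2. The Jacobian.** This gives smoothness away from $P$. We claim
$$\det Dc=-8N.\tag{5.2}$$
With $\mathsf A=y^3-z^3$, $\mathsf B=z^3-x^3$, $\mathsf C=x^3-y^3$,
$$Dc=\begin{pmatrix}\mathsf A&3xy^2&-3xz^2\\-3yx^2&\mathsf B&3yz^2\\3zx^2&-3zy^2&\mathsf C\end{pmatrix}.$$
Expanding along the first row, the two terms $\pm27x^3y^3z^3$ cancel and
$$\det Dc=\mathsf{ABC}+9(\mathsf Ay^3z^3+\mathsf Bz^3x^3+\mathsf Cx^3y^3).$$
The bracket is $(Y-Z)YZ+(Z-X)ZX+(X-Y)XY$. It is antisymmetric of degree $3$, hence a multiple of $N$; at $X=0$ it is $YZ(Y-Z)$ while $N=-YZ(Y-Z)$, so it equals $-N$. As $\mathsf{ABC}=N$, we get $N-9N=-8N$.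

**Step 3. Symmetry.** This reduces local computations to two points. Let $\mathsf g$ be $\mathrm{diag}(1,\omega^i,\omega^j)$ or a cyclic permutation matrix. By (1.1), $c(\mathsf g\mathbf x)=\mathsf g\,c(\mathbf x)$ and $N(\mathsf g\mathbf x)=N(\mathbf x)$. The transpose $\mathsf g^T$ is of the same kind, so $\mathsf g^Tc(a)=c(\mathsf g^Ta)$. Hence
$$a\cdot c(\mathsf g\mathbf x)=(\mathsf g^Ta)\cdot c(\mathbf x),\quad a\cdot\mathsf g\mathbf x=(\mathsf g^Ta)\cdot\mathbf x,\quad c(a)\cdot\mathsf g\mathbf x=c(\mathsf g^Ta)\cdot\mathbf x .$$
So $\mathsf g$ maps $D_{\mathsf g^Ta}$ onto $D_a$, and $m,m_0,N$ for $a$ pull back to the same data for $\mathsf g^Ta$. Conditions (i), (ii) depend only on the set of cubes and on whether $\alpha\beta\gamma$ vanishes, so they are invariant. These matrices carry $e_1$ to $e_2,e_3$ and $(1,1,1)$ to every $(1,\omega^i,\omega^j)$.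

**Step 4. On $D$ the form $N$ vanishes only on $P$, and $D$ is smooth off $P$.** Let $\mathbf x\in D\setminus P$. First, $N(\mathbf x)\ne0$: suppose $y^3=z^3$ (the other cases are cyclic). Then $c(\mathbf x)=(z^3-x^3)(0,y,-z)$, and this is nonzero since $\mathbf x\notin P$. From $a\cdot c=0$ we get $\beta y=\gamma z$. If $y$ or $z$ were $0$, both would be, and $\mathbf x=e_1\in P$. So $y,z\neq0$, and cubing gives $\beta^3=\gamma^3$, against (i). Second, since $N(\mathbf x)\neq0$, the matrix $Dc(\mathbf x)$ is invertible by (5.2), so $\nabla(a\cdot c)=(Dc)^Ta\ne0$ and $D$ is smooth at $\mathbf x$.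

Smoothness at $P$ comes next. Then $D$ is a smooth plane quartic, hence irreducible (two components would meet), of genus $3$, with $K_D=\mathcal O_D(1)$.

## 6. Expansions at the twelve points of $P$

This section provides the twelve first-order conditions.

**Lemma A.** At each $p\in P$ the curve $D$ is smooth. There are a local parameter $v$ of $D$ at $p$ and a local lift $\mathbf x(v)\in\mathbb C^3\setminus0$ such that
$$c(\mathbf x(v))=v\,(\kappa_p+O(v^2)),\qquad\theta(\mathbf x(v))=v^3(k_p+O(v^2)),\qquad \kappa_p\ne0,\ k_p\neq0,$$
and $N(\mathbf x(v))$ has order exactly $3$. Moreover $\kappa_p$ is proportional to $a\times\bar p$. The forms $m_0$ and $m$ do not vanish at $p$.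

**Step 1. The point $e_1$.** Put $x=1$. The equation of $D$ is
$$-\beta y+\gamma z+\alpha(y^3-z^3)+\beta yz^3-\gamma zy^3=0,$$
with nonzero linear part, so $D$ is smooth at $e_1$. Put $y=\gamma v$. Solving for $z$ gives $z=\beta v+O(v^3)$, because all other terms have order at least $3$. Then
$$c=\bigl(y^3-z^3,\ y(z^3-1),\ z(1-y^3)\bigr)=v\bigl((0,-\gamma,\beta)+O(v^2)\bigr),$$
and $(0,-\gamma,\beta)=-a\times e_1$. Next,
$$N=(1-y^3)(y^3-z^3)(z^3-1)=(\beta^3-\gamma^3)v^3(1+O(v^2)).$$
With $c(a)=(\alpha(\beta^3-\gamma^3),\beta(\gamma^3-\alpha^3),\gamma(\alpha^3-\beta^3))$,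
$$m_0=\alpha(\beta^3-\gamma^3)+\beta\gamma v\bigl[(\gamma^3-\alpha^3)+(\alpha^3-\beta^3)\bigr]+O(v^3)=(\beta^3-\gamma^3)(\alpha-\beta\gamma v)+O(v^3),$$
$$m=\alpha+\beta\gamma v+\gamma\beta v+O(v^3)=\alpha+2\beta\gamma v+O(v^3).$$
With $r=\beta\gamma v$, $(\alpha-r)^2(\alpha+2r)=\alpha^3-3\alpha r^2+2r^3$ has no linear term. Hence $\theta=v^3\bigl((\beta^3-\gamma^3)^3\alpha^3+O(v^2)\bigr)$, and the constant is nonzero.

**Step 2. The point $(1,1,1)$: coordinates.** Write $a=(\alpha_1,\alpha_2,\alpha_3)$. Choose the lift $(e^{\xi_1},e^{\xi_2},e^{\xi_3})$ with $\sum\xi_i=0$, and put $\delta_1=\xi_2-\xi_3$, $\delta_2=\xi_3-\xi_1$, $\delta_3=\xi_1-\xi_2$. Then $\sum\delta_i=0$ and $\xi_1=(\delta_3-\delta_2)/3$, cyclically. Since $\xi_2+\xi_3=-\xi_1$, we have $y^3-z^3=e^{3\xi_2}-e^{3\xi_3}=2e^{-3\xi_1/2}\sinh(3\delta_1/2)$, so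
$$c_i=2e^{-\xi_i/2}\sinh(3\delta_i/2),\qquad N=8\prod_i\sinh(3\delta_i/2).\tag{6.1}$$
The linear part of $a\cdot c$ is $3\,a\cdot\delta$ on the plane $\sum\delta_i=0$. It is nonzero, since by (i) $a$ is not proportional to $(1,1,1)$. So $D$ is smooth at $(1,1,1)$, with tangent direction orthogonal to $a$ and $(1,1,1)$: for a suitable parameter,
$$\delta=vk+O(v^2),\quad k=a\times(1,1,1)=(\alpha_2-\alpha_3,\alpha_3-\alpha_1,\alpha_1-\alpha_2),\quad \xi_i=v(\alpha_i-\bar a)+O(v^2),$$
where $\bar a=\frac13\sum\alpha_i$. All $k_i\neq0$ by (i).

**Step 3. The point $(1,1,1)$: removing the second-order term of $c$.** Write $c=3vk+v^2k''+O(v^3)$. From $a\cdot c=0$ we get $a\cdot k''=0$. By (6.1), $\sum c_ie^{\xi_i/2}=\sum2\sinh(3\delta_i/2)=3\sum\delta_i+O(v^3)=O(v^3)$. Its $v^2$-coefficient gives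
$$\sum k_i''=-\tfrac32\sum k_i(\alpha_i-\bar a)=-\tfrac32\bigl(k\cdot a-\bar a\textstyle\sum k_i\bigr)=0.$$
So $k''$ is orthogonal to the independent vectors $a$ and $(1,1,1)$, hence $k''=3\lambda k$ for some $\lambda$. Replace $v$ by $v+\lambda v^2$. Then $c=v(3k+O(v^2))$, and still $\xi_i=v(\alpha_i-\bar a)+O(v^2)$. This gives $\kappa_p=3k\propto a\times\bar p$.

**Step 4. The point $(1,1,1)$: expanding $\theta$.** From $c_ie^{\xi_i/2}=3\delta_i+O(v^3)$ we get
$$\delta_i=\tfrac{c_i}3\bigl(1+\tfrac{\xi_i}2\bigr)+O(v^3)=vk_i\bigl(1+\tfrac v2(\alpha_i-\bar a)+O(v^2)\bigr).$$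
Since $\sum(\alpha_i-\bar a)=0$, (6.1) gives $N=27\prod\delta_i\,(1+O(v^2))=27k_1k_2k_3v^3(1+O(v^2))$.

Let $\varepsilon_1,\varepsilon_2$ be the first two elementary symmetric functions of $\alpha,\beta,\gamma$ and $V=(\alpha-\beta)(\beta-\gamma)(\gamma-\alpha)=k_1k_2k_3$. We claim $c(a)\cdot(1,1,1)=V\varepsilon_1$ and $c(a)\cdot a=V\varepsilon_2$. Both left sides are antisymmetric, of degrees $4$ and $5$, so they are $V$ times a symmetric form of degree $1$, respectively $2$. At $\alpha=0$, $V=\beta\gamma(\gamma-\beta)$; the first left side is $\beta\gamma^3-\gamma\beta^3=V(\beta+\gamma)$, and the second is $\beta^2\gamma^3-\gamma^2\beta^3=V\beta\gamma$. A symmetric form $p\varepsilon_1^2+q\varepsilon_2$ equal to $\beta\gamma$ at $\alpha=0$ has $p=0$, $q=1$. This proves the claim.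

As $\mathbf x(v)=(1,1,1)+v(a-\bar a(1,1,1))+O(v^2)$, $\bar a=\varepsilon_1/3$ and $a\cdot a=\varepsilon_1^2-2\varepsilon_2$, we get with $\epsilon=\varepsilon_2-\varepsilon_1^2/3$
$$m_0=V(\varepsilon_1+\epsilon v)+O(v^2),\qquad m=\varepsilon_1-2\epsilon v+O(v^2).$$
So $m_0^2m=V^2(\varepsilon_1^3+O(v^2))$, and $\theta=v^3(27V^3\varepsilon_1^3+O(v^2))$ with $V\ne0$ by (i) and $\varepsilon_1\neq0$ by (ii).

**Step 5. The other ten points.** Let $p=\mathsf gp_0$ with $p_0\in\{e_1,(1,1,1)\}$ and $\mathsf g$ as in Section 5, Step 3. If $\mathbf x(v)$ is the lift for $D_{\mathsf g^Ta}$ at $p_0$, then $\mathsf g\mathbf x(v)$ is a lift for $D_a$ at $p$, with $c(\mathsf g\mathbf x(v))=\mathsf gc(\mathbf x(v))$ and the same values of $\theta,N,m,m_0$ (formed for $\mathsf g^Ta$). The vector is proportional to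
$$\mathsf g\bigl((\mathsf g^Ta)\times p_0\bigr)=\det(\mathsf g)\,a\times(\mathsf g^{-T}p_0)=\det(\mathsf g)\,a\times\bar p.$$
Here we used $(\mathsf g^Tu)\times(\mathsf g^Tw)=\det(\mathsf g)\,\mathsf g^{-1}(u\times w)$, then $\mathsf g^{-T}=\bar{\mathsf g}$ ($\mathsf g$ is unitary), and that $p_0$ is real. $\square$

**Remark.** Step 1 shows $\beta y-\gamma z=O(v^3)$ along $D$ at $e_1$: the tangent line meets $D$ there with multiplicity at least $3$. By cyclic symmetry $e_1,e_2,e_3$ are flexes of $D$.

## 7. The degree-4 pencil and the divisor of $\theta$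

Let $R=\sum_{p\in P}p$, of degree $12$, and let $\mathcal M=\mathcal O_D(4)(-R)$, of degree $16-12=4$.

**Step 1. The map $s$.** By (1.2) and Lemma A, the $c_i|_D$ vanish simultaneously only on $P$, and there to common order exactly $1$. So $c_1,c_2,c_3$ are sections of $\mathcal M$ without common zero. They span a space of dimension at most $2$ since $a\cdot c=0$. The dimension is not $1$, since a single section of a bundle of degree $4$ has zeros. As $\gamma\neq0$, $c_3$ is a combination of $c_1,c_2$. So $c_1,c_2$ have no common zero and are independent, and $s=(c_1:c_2):D\to\mathbb P^1$ has degree $4$. Equivalently, $s$ is the map $\mathbf x\mapsto c(\mathbf x)\in\ell$.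

**Step 2. Its ramification.** At $p\in P$, $c=v(\kappa_p+O(v^2))$, so ratios of the $c_i$ have zero derivative: $s$ is ramified at all $12$ points of $P$. Riemann–Hurwitz gives total ramification $4+8=12$. Hence $s$ is simply ramified exactly at the points of $P$, and by Lemma A the branch point below $p$ is $s(p)=[a\times\bar p]\in\ell$.

**Step 3. The divisor of $\theta$.** By Section 5, Step 4 and Lemma A, $\mathrm{div}(N|_D)=3R$ (degree $36=9\cdot4$). So $\theta=m_0^2mN$ is a section of $\mathcal O_D(12)(-3R)=\mathcal M^3$, with
$$\mathrm{div}\,\theta=2A+B,\qquad A=D\cap\{m_0=0\},\quad B=D\cap\ell,\tag{7.1}$$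
and $A,B$ are disjoint from $P$.

## 8. The four double zeros and the four simple zeros

We show that $A$ and $B$ consist of four distinct points each and are disjoint.

**Step 1. The points of $A$.** Put $\varepsilon_3=\alpha\beta\gamma$. The line $m_0=0$ is spanned by $u=\nabla F(a)=(\alpha^2,\beta^2,\gamma^2)$ and $w=\nabla G(a)=(\beta\gamma,\gamma\alpha,\alpha\beta)$, since $u\times w=c(a)$, which is nonzero as $a\notin P$. Let $\mathbf x=\sigma u+\rho w$. Then $\alpha x=\sigma\alpha^3+\rho\varepsilon_3$ and cyclically. Since $(y^3-z^3)+(z^3-x^3)+(x^3-y^3)=0$, the $\rho\varepsilon_3$ terms drop out: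
$$a\cdot c=\sigma\sum_{cyc}\alpha^3(y^3-z^3)=\sigma\sum_{cyc}(\gamma^3-\beta^3)x^3,$$
$$x^3=(\sigma\alpha^2+\rho\beta\gamma)^3=\sigma^3\alpha^6+3\sigma^2\rho\,\varepsilon_3\alpha^3+3\sigma\rho^2\varepsilon_3^2+\rho^3\beta^3\gamma^3 .$$
The two middle terms contribute multiples of $\sum(\gamma^3-\beta^3)\alpha^3=0$ and $\sum(\gamma^3-\beta^3)=0$. With $X,Y,Z$ for $\alpha^3,\beta^3,\gamma^3$, both $\sum(Z-Y)X^2$ and $\sum(Z-Y)YZ$ are antisymmetric of degree $3$ and equal $YZ(Z-Y)$ at $X=0$, as does $(X-Y)(Y-Z)(Z-X)$. So
$$a\cdot c=\sigma(\sigma^3+\rho^3)\,(\alpha^3-\beta^3)(\beta^3-\gamma^3)(\gamma^3-\alpha^3),\tag{8.1}$$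
which has four distinct zeros $(\sigma:\rho)$ by (i).

**Example.** For $a=(1,2,3)$, $u=(1,4,9)$ and $w=(6,3,2)$. The zero $\sigma=0$ is $w$: $c(w)=(6\cdot19,\,3\cdot(-208),\,2\cdot189)=(114,-624,378)$ and $114-1248+1134=0$. The zero $\rho=-\sigma$ is $u-w=(-5,1,7)$: $c=(1710,468,-882)$ and $1710+936-2646=0$.

**Step 2. $A\cap B=\emptyset$.** On the line $m_0=0$, $m=a\cdot(\sigma u+\rho w)=\sigma(\alpha^3+\beta^3+\gamma^3)+3\rho\varepsilon_3$. At $\sigma=0$ this is $3\rho\varepsilon_3\neq0$. At $\rho=-\omega^j\sigma$ it is $\sigma(\alpha^3+\beta^3+\gamma^3-3\omega^j\varepsilon_3)\neq0$ by (ii).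

**Step 3. $B$ as a ramification divisor.** This step turns distinctness of $B$ into a question about cubics. Choose a basis $b,b'$ of $\{w:a\cdot w=0\}$ with $b\times b'=a$. Let $\varphi,\psi$ be the binary cubics $F(Xb+Yb')$, $G(Xb+Yb')$. Then
$$\varphi_X\psi_Y-\varphi_Y\psi_X=(\nabla F\times\nabla G)\cdot(b\times b')=a\cdot c\quad\text{on }\ell.\tag{8.2}$$
The common zeros of $F,G$ in $\mathbb P^2$ are the nine points $(0:1:-\omega^i)$, $(1:0:-\omega^i)$, $(1:-\omega^i:0)$. If one lay on $\ell$, two of $\alpha^3,\beta^3,\gamma^3$ would agree, against (i). So $(\varphi:\psi):\ell\to\mathbb P^1$ has degree $3$; in particular $\varphi,\psi$ are independent. By Euler's relation $3(\varphi\psi_Y-\psi\varphi_Y)=X(\varphi_X\psi_Y-\psi_X\varphi_Y)$, so the form (8.2), of degree $4$, cuts out the ramification divisor of this map, and that divisor is $B$.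

**Step 4. $B$ has no multiple point.** Suppose $q\in B$ has multiplicity at least $2$. Then the ramification index at $q$ is $3$: some $H=\mu F+\nu G\neq0$ restricts to $\ell$ as a nonzero binary cubic vanishing to order $3$ at $q$. Let $f$ be a vector in the plane $a\cdot w=0$ independent of $q$. Then $H(q+tf)$ is a multiple of $t^3$. So $H(q)=0$, $\nabla H(q)\cdot f=0$ and $f^TH''(q)f=0$, where $H''$ is the Hessian matrix. Euler gives $\nabla H(q)\cdot q=3H(q)=0$ and $H''(q)q=2\nabla H(q)$. Hence the quadratic form $H''(q)$ on $\mathbb C^3$ vanishes identically on the plane $\langle q,f\rangle$. A nondegenerate form on $\mathbb C^3$ has no totally isotropic plane, so $\det H''(q)=0$. Now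
$$\det H''=\det\begin{pmatrix}2\mu x&\nu z&\nu y\\ \nu z&2\mu y&\nu x\\ \nu y&\nu x&2\mu z\end{pmatrix}=(8\mu^3+2\nu^3)G-6\mu\nu^2F .$$
Together with $\mu F(q)+\nu G(q)=0$ this is a linear system for $(F(q),G(q))$ of determinant $\mu(8\mu^3+2\nu^3)+6\mu\nu^3=8\mu(\mu^3+\nu^3)$.

If the determinant is nonzero, then $F(q)=G(q)=0$, impossible on $\ell$. If it is zero, then up to a scalar $H=xyz$, or $\nu=-\omega^j\mu$ and $H=x^3+y^3+z^3-3\omega^jxyz$. With $z'=\omega^jz$, the latter factors as $(x+y+z')(x+\omega y+\omega^2z')(x+\omega^2y+\omega z')$. In both cases $H$ is a product of three non-concurrent lines. Each line has coefficient vector $e_i$ or a multiple of some $(1,\omega^i,\omega^j)$, so by (i) none of them is $\ell$. But $H|_\ell$ vanishes only at $q$, so all three lines pass through $q$: a contradiction. So $B$ is four distinct points.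

## 9. The triple cover and its map to the plane

**Step 1. Construction of $C$.** Let $T=\theta/c_1^3\in\mathbb C(D)$. At a point of $B$ its order is $\equiv1$ mod $3$, so $T$ is not a cube and $X^3-T$ is irreducible over $\mathbb C(D)$. Let $\pi:C\to D$ be the smooth projective curve with function field $\mathbb C(D)(t)$, $t^3=T$, and put $\eta=tc_1$, a rational section of $L=\pi^*\mathcal M$ with $\eta^3=\pi^*\theta$. The order of $T$ is $\equiv2$ mod $3$ on $A$, $\equiv1$ on $B$, and $\equiv0$ elsewhere. So $\pi$ is totally ramified over the eight points of $A\cup B$ and étale elsewhere. Write $\pi^*A=3\widetilde A$, $\pi^*B=3\widetilde B$ with $\widetilde A,\widetilde B$ reduced of degree $4$. Then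
$$\mathrm{div}(\eta)=2\widetilde A+\widetilde B,\qquad 2g(C)-2=3\cdot4+8\cdot2=28,\qquad g(C)=15.\tag{9.1}$$
In particular $\eta$ is a regular section of $L$, and $\deg L=12$. The sections $\eta,c_1,c_2$ have no common zero and define $\Phi=[\eta:c_1:c_2]:C\to\mathbb P^2$. The deck group multiplies $\eta$ by cube roots of unity, so $\Phi(C\setminus\pi^{-1}(P))$ is exactly the set in Theorem 1. As $C$ is irreducible, $\Phi(C)=\Gamma_a$ is irreducible.

**Step 2. The branch points of $s$ are distinct.** This gives the monodromy group. Suppose $s(p)=s(p')$ with $p\ne p'$ in $P$. Then $a\times\bar p$ and $a\times\bar p'$ are proportional, and from $(a\times u)\times(a\times w)=(a\cdot(u\times w))\,a$ we get $a\cdot(\bar p\times\bar p')=0$. Since $P$ is stable under conjugation, it suffices to show $a\cdot(p\times p')\neq0$ for $p\ne p'$ in $P$.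

* $e_i\times e_j=\pm e_k$, and $a\cdot e_k\neq0$ by (ii).
* $e_1\times(1,\zeta,\eta')=(0,-\eta',\zeta)$ for cube roots of unity $\zeta,\eta'$, and $-\eta'\beta+\zeta\gamma=0$ would give $\beta^3=\gamma^3$. The cases $e_2,e_3$ are similar.
* For two points of the second kind, a diagonal matrix of cube roots of unity brings the first to $(1,1,1)$; it changes the cross product by such a diagonal matrix and a scalar. Then $(1,1,1)\times(1,\omega^i,\omega^j)=(\omega^j-\omega^i,1-\omega^j,\omega^i-1)$. If $i=0$, $j=0$ or $i=j$, this is a multiple of a vector with one zero entry and the other two of equal cube up to sign, as in the previous item, excluded by (i). Otherwise $\{i,j\}=\{1,2\}$, and it is $(\omega^2-\omega)(1,\omega,\omega^2)$ or its conjugate. After undoing the diagonal change it is a multiple of some $(1,\omega^k,\omega^l)$, excluded by (ii).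

**Step 3. $\mathbb C(D)/\mathbb C(s)$ has no proper intermediate field.** By Step 2 each of the 12 branch points has exactly one ramified point above it, with index 2. So the local monodromies are transpositions and generate the monodromy group $\mathfrak G\subset S_4$, which is transitive because $D$ is irreducible. The relation "$i=j$ or $(i\,j)\in\mathfrak G$" is an equivalence relation whose classes are preserved by the generators, so there is one class and $\mathfrak G=S_4$. Intermediate fields correspond to groups between a point stabilizer $S_3$ and $S_4$. Such a proper group would have order 12, hence be $A_4$, which contains no transposition. So there are none.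

**Step 4. $T\notin\mathbb C(s)$.** Suppose $T\in\mathbb C(s)$. Let $b\in B$ and let $h$ be a combination of $c_1,c_2$ not vanishing on the fiber of $s$ through $b$. Then $\theta/h^3=T(c_1/h)^3\in\mathbb C(s)$, so its order at a point $q$ of that fiber is $n\,e_q$, with $e_q$ the ramification index and $n$ independent of $q$. At $b$ the order is $1$, so $n=1$ and the order at each $q$ is $e_q$. If $e_q=2$ then $q\in P$, where $\theta\ne0$ as a section of $\mathcal M^3$: a contradiction. So all $e_q=1$, and $\theta$ vanishes to order exactly $1$ at the four points of the fiber. By (7.1) and Section 8 these are points of $B$, so the fiber is $B$.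

Thus $c$ takes one and the same value $X_0\in\mathbb P^2$ at the four points of $B\subset\ell$. On $B$ we have $N\neq0$ (Section 5, Step 4, as $B\cap P=\emptyset$) and $(F,G)\ne(0,0)$ (Section 8, Step 3). By (5.1), at each $\mathbf x\in B$ the pair $(F,G)(X_0)$ is a nonzero multiple of $(F,G)(\mathbf x)$. So $G(X_0)F-F(X_0)G$ vanishes at the four distinct points of $B$. But its restriction to $\ell$ is a nonzero binary cubic, since $\varphi,\psi$ are independent: a contradiction.

**Step 5. $\Phi$ is birational.** By Steps 3 and 4, $\mathbb C(s,T)=\mathbb C(D)$. The function field of $\Gamma_a$ is $\mathbb C(s,\eta/c_1)$. It contains $T=(\eta/c_1)^3$, hence $\mathbb C(D)$, hence equals $\mathbb C(D)(\eta/c_1)=\mathbb C(C)$. So $\Gamma_a$ has degree $\deg L=12$, its normalization is $C$ of genus $15$, and by (2.1)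
$$\sum_Q\delta_Q=\binom{11}2-15=40.\tag{9.2}$$

## 10. Forty singular branches, hence forty cusps

**Step 1. Forty points where the differential of $\Phi$ vanishes.** Over the four points of $A$: with $v=w^3$, $\eta=w^2\cdot$unit and $s$ is a function of $w^3$, so the differential is zero. Over the $12$ points of $P$ the map $\pi$ is étale, giving $36$ points of $C$. In the parameter $v$ of Lemma A, ratios of $c_1,c_2$ have zero derivative. For a combination $h$ of $c_1,c_2$ nonzero at $p$ as a section of $\mathcal M$,
$$(\eta/h)^3=\theta/h^3=\mathrm{const}\cdot(1+O(v^2)),\qquad\mathrm{const}\neq0,$$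
so $\eta/h=\mathrm{const}'\cdot(1+O(v^2))$ has zero derivative too.

**Step 2. Using up $\delta$.** Each of these $40$ distinct points of $C$ gives a branch of multiplicity at least $2$, so with $\delta\geq1$. By (9.2) the total is $40$, so in (2.1) everything is an equality. There are exactly $40$ singular branches, each has $\delta=1$, and no point of $\Gamma_a$ carries two branches. By the second part of the first example in Section 2, every singular point is an $A_2$. So $\Gamma_a$ has exactly $40$ singular points, all cusps, and Theorem 1 is proved. $\blacksquare$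

## 11. Theorem 2, and a 3-torsion class on $D$

For an irreducible plane curve $\Gamma$ and a general line $\Lambda$, the Alexander polynomial of $\Gamma$ is the characteristic polynomial of the deck transformation on $H_1(\,\cdot\,,\mathbb C)$ of the infinite cyclic cover of $\mathbb P^2\setminus(\Gamma\cup\Lambda)$. Libgober's theorem computes it in our situation. For an irreducible curve of degree $6k$ with only nodes and cusps, and $\Sigma$ its set of cusps, the Alexander polynomial is $(t^2-t+1)^{h^1(I_\Sigma(5k-3))}$.

**Example.** Let $q_2,q_3$ be a general conic and cubic. The sextic $q_2^3+q_3^2=0$ (with general coefficients) has cusps at the six points $q_2=q_3=0$, where $q_2,q_3$ are local coordinates. By Bertini it is smooth elsewhere, and it is irreducible because it has one branch at each point. Here $5k-3=2$. A conic through the six points meets $q_2=0$ in more than $4$ points, so it is $q_2$, and $h^0(I_\Sigma(2))=1$. Hence $h^1(I_\Sigma(2))=6-6+1=1$, and the Alexander polynomial is $t^2-t+1$.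

**Theorem 2.**

1. A cuspidal plane curve of degree $12$ with exactly $n$ singular points exists if and only if $0\le n\le40$. More generally, for all $\kappa,\nu\geq0$ with $\kappa+\nu\le40$ there is an irreducible curve of degree 12 with exactly $\kappa$ cusps, $\nu$ nodes and no other singularities.
2. At $\Gamma_a$ the locus $\mathcal V\subset|\mathcal O_{\mathbb P^2}(12)|$ of 40-cuspidal curves is smooth of dimension $10$. The $PGL_3$-translates of the curves $\Gamma_a$ are dense in an irreducible component of $\mathcal V$, which therefore has $10-8=2$ moduli.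
3. If $\Sigma$ is the set of cusps of $\Gamma_a$, then $h^0(I_\Sigma(7))=1$ and $h^1(I_\Sigma(7))=5$. Hence, by Libgober's theorem, the Alexander polynomial of $\Gamma_a$ is $(t^2-t+1)^5$.
4. For every cuspidal curve of degree $12$ with $40$ cusps, the dual curve is again cuspidal of degree $12$ with $40$ cusps. In particular such a curve has exactly $40$ flexes, all simple, and no multitangent line.

Write divisor classes additively, and put $\tau=K_D-\mathcal M$, of degree $0$.

**Step 1. $3\tau\sim0$ but $\tau\not\sim0$.** All vanishing below rests on this. Since $A,B\in|K_D|$ and $2A+B\in|3\mathcal M|$, we get $3K_D\sim3\mathcal M$. Suppose $\mathcal M\cong K_D=\mathcal O_D(1)$. Let $h$ be the section in the span of $c_1,c_2$ that vanishes at $e_1$. As $s$ is simply ramified at $e_1$, $h$ vanishes there to order exactly $2$. Sections of $\mathcal O_D(1)$ are linear forms ($h^0(K_D)=3$), so $h$ would be the tangent line $\beta y=\gamma z$ at $e_1$. But that form vanishes to order at least $3$ (remark in Section 6): a contradiction. So $\tau$ and $2\tau\sim-\tau$ are nontrivial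 of degree $0$ and have no sections.

**Step 2. Linear equivalences on $C$.** The reduced divisor of points over the cusps is $\widetilde R=\widetilde A+\pi^*R$, of degree $40$. We record
$$R\sim4K_D-\mathcal M,\quad K_C=\pi^*K_D+2\widetilde A+2\widetilde B,\quad 2\widetilde A+\widetilde B\sim\pi^*\mathcal M,\quad 3\widetilde A=\pi^*A\sim\pi^*K_D.\tag{11.1}$$

**Step 3. Sections on $C$ in terms of $D$.** For every divisor class $\xi$ on $D$,
$$H^0(C,\pi^*\xi+\widetilde A)\cong H^0(\xi)\oplus H^0(\xi+\tau)\oplus H^0(\xi+\tau-\mathcal M).\tag{11.2}$$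
Write a rational section of $\pi^*\xi$ as $f_0+f_1\eta+f_2\eta^2$ with $f_j$ a rational section of $\xi-j\mathcal M$ on $D$. The divisor $\widetilde A$ is invariant under the deck group, and averaging with a character of that group extracts each summand. So the section lies in $H^0(\pi^*\xi+\widetilde A)$ if and only if each $f_j\eta^j$ does. With $o$ the order of $f_j$ at a point of $D$, this means: $o\ge0$ off $A\cup B$; $3o+j\geq0$, i.e. $o\ge0$, on $B$; and $3o+2j+1\ge0$ on $A$, i.e. $o\geq0$ for $j=0$ and $o\ge-1$ for $j=1,2$. So $f_0\in H^0(\xi)$, $f_1\in H^0(\xi-\mathcal M+A)=H^0(\xi+\tau)$ and $f_2\in H^0(\xi-2\mathcal M+A)=H^0(\xi+\tau-\mathcal M)$.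

## 12. Deforming the forty cusps independently

The Tjurina ideal of a plane curve singularity $f=0$ is $\mathrm{Tj}=(f,f_x,f_y)$. For the cusp $y^2-x^3$ it is $(y,x^2)$, with quotient spanned by $1,x$. The versal deformation is $y^2=x^3+ux+w$ over $(\mathbb C^2,0)$. Every deformation is induced from it, and the derivative of the classifying map is the class of the derivative of the equation in $\mathcal O/\mathrm{Tj}$. The fiber over $(u,w)$ is smooth if $4u^3+27w^2\ne0$, has one node if $4u^3+27w^2=0$ and $(u,w)\neq0$, and has a cusp only over $(0,0)$.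

**Step 1. Reduction to a vanishing on $C$.** Let $f$ be the equation of $\Gamma=\Gamma_a$, and let $I^{ea}\subset\mathcal O_{\mathbb P^2}$ be the ideal sheaf equal to $\mathrm{Tj}$ at each cusp and to $\mathcal O$ elsewhere. We want $H^1(I^{ea}(12))=0$. From
$$0\to\mathcal O_{\mathbb P^2}\xrightarrow{\ f\ }I^{ea}(12)\to(I^{ea}/f)(12)\to0$$
and $H^1(\mathcal O_{\mathbb P^2})=H^2(\mathcal O_{\mathbb P^2})=0$ we get $H^1(I^{ea}(12))\cong H^1(\Gamma,(I^{ea}/f)(12))$. At a cusp, with $x=t^2$ and $y=t^3$, the Tjurina ideal becomes the ideal $(t^3,t^4)$ of $\mathbb C\{t^2,t^3\}$. It contains elements of every order $\geq3$ and equals $t^3\mathbb C\{t\}$. So $(I^{ea}/f)(12)=\Phi_*\mathcal O_C(12L-3\widetilde R)$. As $\Phi$ is finite, the group is $H^1(C,12L-3\widetilde R)$, dual to $H^0(C,K_C-12L+3\widetilde R)$.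

**Step 2. The vanishing.** By (11.1),
$$K_C-12L+3\widetilde R\sim\pi^*(13K_D-15\mathcal M)+5\widetilde A+2\widetilde B\sim\pi^*(13K_D-13\mathcal M)+\widetilde A=\pi^*(13\tau)+\widetilde A\sim\pi^*\tau+\widetilde A .$$
By (11.2) its sections are $H^0(\tau)\oplus H^0(2\tau)\oplus H^0(2\tau-\mathcal M)=0$: the first two vanish by Section 11, Step 1, and the third has degree $-4$. So $H^1(I^{ea}(12))=0$, and
$$H^0(\mathcal O_{\mathbb P^2}(12))\to\bigoplus_{\text{cusps}}\mathcal O/\mathrm{Tj}\quad\text{is surjective.}\tag{12.1}$$
Since $f\mapsto0$, this says that the classifying map from the germ of $|\mathcal O(12)|\cong\mathbb P^{90}$ at $\Gamma$ to the product of the $40$ versal bases, of total dimension $80$, is a submersion.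

**Step 3. Smoothness of $\mathcal V$, first part of statement 2.** Let $\Gamma'$ be any point of $\mathcal V$. A curve close to $\Gamma'$ is smooth away from small balls around the $40$ cusps, and in each ball it has at most one singular point, a cusp only if the corresponding $(u,w)$ is $0$. So near $\Gamma'$ the set $\mathcal V$ is the zero set of the classifying map; being also constructible, $\mathcal V$ is a locally closed subvariety. At $\Gamma_a$ the classifying map is a submersion, so $\mathcal V$ is smooth there, of dimension $90-80=10$. The same holds at every $PGL_3$-translate of $\Gamma_a$.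

**Step 4. Statement 1.** A submersion is open. So for each cusp we may prescribe independently, arbitrarily close to the origin, a point $(u,w)$ giving a cusp, a node or a smooth fiber, and find a curve near $\Gamma_a$ with these local types and smooth elsewhere. Reducible curves form a closed subset of $|\mathcal O(12)|$, namely the union of the images of the proper maps $|\mathcal O(e)|\times|\mathcal O(12-e)|\to|\mathcal O(12)|$, and $\Gamma_a$ is not in it. So the nearby curves are irreducible. This gives all $(\kappa,\nu)$ with $\kappa+\nu\le40$, and with $\nu=0$ all $n\leq40$. The bound $n\le40$ is Sakai's (or Proposition 1).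

## 13. The two-parameter family fills a component

**Step 1. Parameters.** Replacing $a$ by $ra$ leaves $D_a$ unchanged and multiplies $\theta$ by $r^{9}$, so $\Gamma_{ra}$ is the image of $\Gamma_a$ under $\mathrm{diag}(r^3,1,1)$. As $\alpha\neq0$, it suffices to consider $a\in U_1=\{(1,\beta,\gamma)\text{ with (i), (ii)}\}$, a nonempty Zariski-open, hence connected, subset of $\mathbb C^2$.

**Step 2. The equation of $\Gamma_a$ is holomorphic in $a$.** This lets us speak of the map $\Psi:U_1\times PGL_3\to\mathcal V$, $(a,h)\mapsto h\Gamma_a$. Fix $a_0$. The forms of degree 12 vanishing on a dense subset of $\Gamma_{a_0}$ are the multiples of its equation. So some $90$ points $[x_0:c_1(\mathbf x):c_2(\mathbf x)]$, with $\mathbf x\in D_{a_0}\setminus(P\cup A\cup B)$, impose independent conditions on the $91$-dimensional space of forms. As $D_{a_0}$ is smooth at each such $\mathbf x$, the implicit function theorem moves $\mathbf x$ to a point $\mathbf x(a)\in D_a$ holomorphically in $a$ near $a_0$. There $\theta$ stays nonzero, so $x_0$ extends to a holomorphic cube root. The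 equation of $\Gamma_a$ spans the kernel of a $90\times91$ matrix of rank $90$ with holomorphic entries, so it is holomorphic in $a$ up to scalar.

**Step 3. $\Psi$ has finite fibers.** Fix $\Gamma\in\mathcal V$ and suppose $\Gamma=h\Gamma_a$. Then $D_a\cong\widetilde\Gamma/\langle g_3\rangle$ for an automorphism $g_3$ of order 3 of the normalization $\widetilde\Gamma$, of genus 15. As $\mathrm{Aut}(\widetilde\Gamma)$ is finite, $D_a$ belongs to finitely many isomorphism classes.

Fix one class and a reference curve $D_{a_0}$ in it. For each $a$ in the class choose an isomorphism $D_a\to D_{a_0}$. Both are canonically embedded, so it is induced by an element of $PGL_3$. It carries the flexes $e_1,e_2,e_3$ of $D_a$ to an ordered triple of flexes of $D_{a_0}$, and there are finitely many of these. If $a$ and $a'$ give the same triple, we obtain an isomorphism $D_a\to D_{a'}$ fixing $e_1,e_2,e_3$, that is, $\mathrm{diag}(r_1,r_2,r_3)$. The equation of $D_a$ is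
$$\alpha xy^3-\alpha xz^3+\beta yz^3-\beta yx^3+\gamma zx^3-\gamma zy^3 ,$$
and the pullback of the equation of $D_{a'}$ must be $\lambda$ times it. The coefficients of $xy^3$ and $xz^3$ give $\alpha'r_1r_2^3=\lambda\alpha=\alpha'r_1r_3^3$, so $r_2^3=r_3^3$; those of $yz^3$ and $yx^3$ give $r_3^3=r_1^3$ (and $zx^3,zy^3$ give $r_1^3=r_2^3$). So there are at most nine choices of $\mathrm{diag}(r_1,r_2,r_3)$ up to scalar, and then $[a']=[\alpha/r_1:\beta/r_2:\gamma/r_3]$. So only finitely many $[a]$ occur, hence finitely many $a\in U_1$.

For fixed $a$, two elements $h$ with $h\Gamma_a=\Gamma$ differ by an element of $PGL_3$ preserving $\Gamma$. Such elements act on $\widetilde\Gamma$, with trivial action only for the identity, since $\Gamma$ is irreducible of degree $12$ and contains four points in general position. As $\mathrm{Aut}(\widetilde\Gamma)$ is finite, there are finitely many $h$.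

**Step 4. Density.** Let $\overline S$ be the Zariski closure in $\mathcal V$ of the image $S$ of $\Psi$. It is irreducible: if a product of two forms vanishes on $S$, the local pullbacks to the connected manifold $U_1\times PGL_3$ show that one of them does. If the maximal rank of $\Psi$ were less than $10=2+8$, the fibers near a point of maximal rank would have positive dimension, against Step 3. So $S$ contains a $10$-dimensional complex submanifold, and $\dim\overline S\ge10$. Now $\overline S$ lies in an irreducible component $\mathcal V_1$ of $\mathcal V$, which meets $S$. At points of $S$ the variety $\mathcal V$ is smooth of dimension $10$ (Section 12, Step 3), so $\dim\mathcal V_1=10$ and $\overline S=\mathcal V_1$. Stabilizers in $PGL_3$ are finite, so this component has $10-8=2$ moduli. This completes statement 2.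

## 14. Septics through the cusps

Here we prove statement 3. The maximal ideal of a cusp is $t^2\mathbb C\{t\}$. So there is an exact sequence
$$0\to\mathcal O_{\mathbb P^2}(-5)\xrightarrow{\ f\ }I_\Sigma(7)\to\Phi_*\mathcal O_C(7L-2\widetilde R)\to0,$$
and $H^0(\mathcal O_{\mathbb P^2}(-5))=H^1(\mathcal O_{\mathbb P^2}(-5))=0$ gives $H^0(I_\Sigma(7))\cong H^0(C,7L-2\widetilde R)$. By (11.1) and $9\tau\sim0$,
$$7L-2\widetilde R\sim\pi^*(9\mathcal M-8K_D)-2\widetilde A=\pi^*(K_D-9\tau)-2\widetilde A\sim\pi^*K_D-2\widetilde A\sim3\widetilde A-2\widetilde A=\widetilde A .$$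
By (11.2) with $\xi=0$, $h^0(\widetilde A)=1+h^0(\tau)+h^0(\tau-\mathcal M)=1$. So $h^0(I_\Sigma(7))=1$. From $0\to I_\Sigma(7)\to\mathcal O(7)\to\mathcal O_\Sigma\to0$, with $h^0(\mathcal O(7))=36$ and $H^1(\mathcal O(7))=0$, we get $h^1(I_\Sigma(7))=40-36+1=5$. For degree $12=6\cdot2$ Libgober's exponent is $h^1(I_\Sigma(5\cdot2-3))=h^1(I_\Sigma(7))=5$, so the Alexander polynomial is $(t^2-t+1)^5$.

## 15. Duals of 40-cuspidal curves

Here we prove statement 4. Let $\Gamma$ be any cuspidal curve of degree $12$ with $40$ cusps. By Proposition 1 it is irreducible. Its genus is $55-40=15$, so by (2.2) $\deg\Gamma^*=24+28-40=12$. Since $\Gamma^*$ has the same normalization, $\delta(\Gamma^*)=55-15=40$. The second formula of (2.2) gives $12=24+28-\sum(n_i-1)$, i.e. $\sum(n_i-1)=40$, where $n_i$ are the multiplicities of the branches of $\Gamma^*$. Now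
$$40=\delta(\Gamma^*)\ \ge\ \sum_i\delta(\mathrm{branch}_i)\ \geq\ \sum_i\frac{n_i(n_i-1)}2\ \ge\ \sum_i(n_i-1)=40,$$
so all are equalities. The last one forces $(n_i-1)(n_i-2)=0$, that is $n_i\le2$, so exactly $40$ branches have $n_i=2$. The middle one says that each of these has $\delta=1$ and all others have $\delta=0$. The first says that no two branches of $\Gamma^*$ have the same center. So $\Gamma^*$ has exactly $40$ singular points, each with one branch and $\delta=1$, hence each an $A_2$.

In terms of $\Gamma$: cusp branches have $n=1$, so the $40$ branches with $n=2$ are smooth branches of $\Gamma$ with contact order $3$ with their tangents. Thus $\Gamma$ has exactly $40$ flexes, all simple. A line tangent to $\Gamma$ along two branches would be a common center of two branches of $\Gamma^*$, so $\Gamma$ has no multitangent line. This completes the proof of Theorem 2. $\blacksquare$
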